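\title{The minimal standard identity of matrices over a finitely generated Grassmann algebra}

\begin{abstract}
Let $E^m$ be the Grassmann algebra on $m$ generators over a field of characteristic $0$. We prove that for all $n,m\ge 2$ the smallest $k$ such that the standard polynomial $s_k$ vanishes on $n\times n$ matrices over $E^m$ is $2\lfloor m/2\rfloor+4n-4$, which confirms a conjecture stated in a paper of Bal\'azs and M\'esz\'aros. The question reduces to a family of multilinear polynomials $f_{a,r}$, symmetric in $a$ matrices and alternating in $r$ matrices, and we determine exactly which of them vanish on $n\times n$ matrices. The upper bound rests on the identity $(hBgB)^{2n-2}=0$ for a matrix $B$ with anticommuting entries and invertible matrices $g,h$ with central entries; the lower bound is a signed count of Eulerian trails. The same argument gives the minimal degree for matrices over any unital supercommutative algebra.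
\end{abstract}

\section{Introduction}

Throughout, $R$ is a field of characteristic $0$. The \emph{standard polynomial} of degree $k$ is
\[
s_k(x_1,\dots,x_k)=\sum_{\pi\in\mathfrak S_k}\operatorname{sgn}(\pi)\,x_{\pi(1)}x_{\pi(2)}\cdots x_{\pi(k)},
\]
and it is an \emph{identity} of a ring $T$ if it vanishes for all $x_1,\dots,x_k\in T$. Sorting the terms by their first letter gives
\[
s_{k+1}(x_1,\dots,x_{k+1})=\sum_{i=1}^{k+1}(-1)^{i-1}x_i\,s_k(x_1,\dots,\widehat{x_i},\dots,x_{k+1}),
\]
so if $s_k$ is an identity of $T$, then so is every $s_j$ with $j>k$. The standard identities of $T$ are therefore described by one number, the \emph{minimal degree} $k$ for which $s_k$ is an identity. It measures how far $T$ is from being commutative: $s_2$ is the commutator. Since $s_k$ is multilinear and alternating, it vanishes on an $R$-algebra of dimension less than $k$, but the minimal degree is usually much smaller than this bound. The Amitsur--Levitzki theorem says that for $M_n(R)$, of dimension $n^2$, it is $2n$.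

We study $M_nE^m$, the ring of $n\times n$ matrices over the Grassmann algebra
\[
E^m=R\langle v_1,\dots,v_m\rangle/(v_i^2,\ v_iv_j+v_jv_i\mid 1\le i,j\le m),\qquad E^0=R .
\]
Anticommuting scalars work against the signs in $s_k$: for $k\le m$ we have $s_k(v_1,\dots,v_k)=k!\,v_1\cdots v_k\ne0$. So the minimal degree must grow with $m$. Two boundary cases are easy to describe. For $m=0,1$ the algebra $E^m$ is commutative and the minimal degree is $2n$. For $n=1$ a direct computation (Example~\ref{ex:n1}) gives $2\lfloor m/2\rfloor+2$. The formula $2\lfloor m/2\rfloor+2n$ fits both cases and is the natural guess. It is wrong for $n\ge3$: it is known that for $n,m\ge2$ the standard polynomial of degree $2\lfloor m/2\rfloor+4n-5$ is not an identity of $M_nE^m$. It is also known that for $n\ge2$ the polynomial $s_{4n-2}$ is an identity of $M_nE^2$ and of $M_nE^3$, so that the lower bound is sharp for $m=2,3$. The conjecture that we take from Bal\'azs and M\'esz\'aros~\cite{BM} is that it is always sharp: \emph{for all $n,m\ge2$ the minimal degree of a standard identity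 of $M_nE^m$ is $2\lfloor m/2\rfloor+4n-4$.} We prove this.

\begin{theorem}\label{thm:main}
Let $n\ge2$, $m\ge0$ and $k=2\lfloor m/2\rfloor+4n-4$. Then $s_k$ is an identity of $M_nE^m$. If $m\ge2$, then $k$ is the minimal degree of a standard identity of $M_nE^m$.
\end{theorem}

The statement also holds with $\mathbb Z$ in place of $R$: the ring $M_nE^m_{\mathbb Z}$ is contained in $M_nE^m_{\mathbb Q}$ and spans it over $\mathbb Q$, and $s_k$ is multilinear.

Only one feature of $E^m$ matters. An associative $R$-algebra $\mathcal A=\mathcal A_0\oplus\mathcal A_1$ graded by $\mathbb Z/2$ is \emph{supercommutative} if $xy=(-1)^{ij}yx$ for $x\in\mathcal A_i$, $y\in\mathcal A_j$. Elements of $\mathcal A_0$ (\emph{even}) are central; elements of $\mathcal A_1$ (\emph{odd}) anticommute, and square to $0$ because $2$ is invertible. Let $d(\mathcal A)$ be the supremum of the numbers $d\ge0$ such that some product of $d$ odd elements is nonzero. Grading $E^m$ by the parity of the degree gives $d(E^m)=m$: odd elements have no constant term, so a product of $m+1$ of them vanishes,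 while $v_1\cdots v_m\neq0$.

\begin{theorem}\label{thm:super}
Let $n\ge2$, let $\mathcal A\ne0$ be a unital supercommutative $R$-algebra and $d=d(\mathcal A)$. If $2\le d<\infty$, the minimal degree of a standard identity of $M_n(\mathcal A)$ is $2\lfloor d/2\rfloor+4n-4$. If $d=\infty$, there is no standard identity. If $d\le1$, the minimal degree is $2n$.
\end{theorem}

Theorem~\ref{thm:main} is the case $\mathcal A=E^m$; for $m\le1$ its first assertion holds because $2n\le 4n-4$. Our proof uses neither the known lower bound nor the known case $m=2,3$.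

Both theorems follow from a classification of the polynomials $f_{a,r}$ that $s_k$ induces on $M_n(R)$ when $a$ arguments carry odd coefficients and $r$ carry even ones (Theorem~\ref{thm:class}). Section~\ref{sec:tools} reduces the classification to one vanishing and one nonvanishing statement. The first is a nilpotency theorem for matrices with odd entries, proved for $n=2$ in Section~\ref{sec:odd} and in general in Sections~\ref{sec:resolvent} and~\ref{sec:crosses}; there the number $4n-4$ appears as the number of entries in two rows and two columns of an $n\times n$ matrix. The second is proved in Section~\ref{sec:trails}.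

\section{The polynomials $f_{a,r}$}\label{sec:f}

The algebra $M_n(\mathcal A)$ is spanned by the elements $wM$ with $w\in\mathcal A$ homogeneous and $M\in M_n(R)$. On such elements the coefficients can be pulled out of $s_k$ at the cost of a sign, and we record what remains.

Let $a,r\ge0$ and $k=a+r$. For $\pi\in\mathfrak S_k$ let $\operatorname{sgn}_a(\pi)$ be the sign of the order in which $1,\dots,a$ occur in the sequence $\pi(1),\dots,\pi(k)$, and put $c(\pi)=\operatorname{sgn}(\pi)\operatorname{sgn}_a(\pi)$. Define
\[
f_{a,r}(M_1,\dots,M_k)=\sum_{\pi\in\mathfrak S_k}c(\pi)\,M_{\pi(1)}\cdots M_{\pi(k)},\qquad f_{0,0}=1 .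
\]
We write $A_i=M_i$ for $i\le a$ and $B_j=M_{a+j}$, and $f_{a,r}(A_1,\dots,A_a;B_1,\dots,B_r)$. The sign $c(\pi)$ counts the inversions of $\pi$ that are not between two $A$-letters, so for the word $M_{\pi(1)}\cdots M_{\pi(k)}$
\begin{equation}\label{eq:c}
c(\pi)=(-1)^{\#\{\text{pairs: a $B$-letter to the left of an $A$-letter}\}}\cdot(\text{sign of the order of the $B$-letters}).
\end{equation}
Hence $f_{a,r}$ is symmetric in the $A_i$ and alternating in the $B_j$. For instance,
\[
f_{2,1}(A_1,A_2;B)=A_1A_2B+A_2A_1B-A_1BA_2-A_2BA_1+BA_1A_2+BA_2A_1 ,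
\]
and $f_{a,r}=s_{a+r}$ for $a\le1$, since then $\operatorname{sgn}_a=1$. We say that $f_{a,r}$ \emph{vanishes on $M_n$} if it is identically zero on $M_n(R)$.

\begin{lemma}\label{lem:reduction}
Let $\mathcal A\neq0$ be a unital supercommutative $R$-algebra. Then $s_k$ is an identity of $M_n(\mathcal A)$ if and only if $f_{a,k-a}$ vanishes on $M_n$ for every $a\le\min(k,d(\mathcal A))$.
\end{lemma}

\begin{proof}
If $w_1,\dots,w_a$ are odd and $w_{a+1},\dots,w_k$ are even, then $w_{\pi(1)}\cdots w_{\pi(k)}=\operatorname{sgn}_a(\pi)\,w_1\cdots w_k$, so for $M_i\in M_n(R)$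
\begin{equation}\label{eq:pull}
s_k(w_1M_1,\dots,w_kM_k)=w_1\cdots w_k\,f_{a,k-a}(M_1,\dots,M_k).
\end{equation}
Since $s_k$ is multilinear and alternating, it is an identity if and only if all expressions \eqref{eq:pull} vanish. Those with $a>d(\mathcal A)$ vanish because $w_1\cdots w_a=0$. For $a\le d(\mathcal A)$ we may choose odd $w_1,\dots,w_a$ with nonzero product and $w_{a+1}=\dots=w_k=1$; then \eqref{eq:pull} is zero only if the matrix $f_{a,k-a}(M_1,\dots,M_k)\in M_n(R)$ is zero.
\end{proof}

\begin{example}[$n=1$]\label{ex:n1}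
On the one-dimensional space $M_1(R)$ a multilinear function is determined by its value at $(1,\dots,1)$. For $r\ge2$ this value is $0$ because $f_{a,r}$ is alternating in the $B_j$. By \eqref{eq:c}, $f_{a,0}(1,\dots,1)=a!$ and $f_{a,1}(1,\dots,1;1)=a!\sum_{i=0}^a(-1)^i$, which is $a!$ for even $a$ and $0$ for odd $a$. By Lemma~\ref{lem:reduction}, $s_k$ fails on $E^m$ exactly when $k\le m$, or $k-1\le m$ and $k-1$ is even. The largest such $k$ is $2\lfloor m/2\rfloor+1$, so the minimal degree is $2\lfloor m/2\rfloor+2$.
\end{example}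

The example shows a pattern: a threshold for $r$ that does not depend on $a$, lowered by one when $a$ is odd. This parity effect is the source of the term $\lfloor m/2\rfloor$. The pattern persists for $n\ge2$ with threshold $4n-4$.

\begin{theorem}\label{thm:class}
Let $n\ge2$, $a\ge2$, $r\ge0$. Then $f_{a,r}$ vanishes on $M_n$ if and only if $r\ge4n-4$, or $r=4n-5$ and $a$ is odd.
\end{theorem}

For $a\le1$ the condition is $a+r\ge2n$, by the Amitsur--Levitzki theorem.

\begin{proof}[Proof of Theorem~\ref{thm:super} from Theorem~\ref{thm:class}]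
We apply Lemma~\ref{lem:reduction}. If $d\le1$, only $f_{a,k-a}=s_k$ with $a\le1$ occurs, and the minimal degree is $2n$. Let $2\le d<\infty$, $q=\lfloor d/2\rfloor$ and $k=2q+4n-4$. Consider $a\le d\le 2q+1$ and $r=k-a$. If $a\le1$, then $f_{a,r}=s_k$ vanishes because $k\ge2n$. If $2\le a\le2q$, then $r\ge4n-4$, and if $a=2q+1$, then $a$ is odd and $r=4n-5$. In all cases $f_{a,r}$ vanishes, so $s_k$ is an identity. On the other hand $f_{2q,4n-5}$ does not vanish and $2q\le d$, so $s_{k-1}$ is not an identity, and neither is any $s_j$ with $j<k$. If $d=\infty$, the same argument shows that $s_{a+4n-5}$ is not an identity for any even $a\ge2$, so no $s_j$ is.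
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses of Theorem~\ref{thm:super} are needed. For $n=1$ the formula fails by Example~\ref{ex:n1}. The unit is used to choose $w_{a+1}=\dots=w_k=1$; the ideal of $E^m$ generated by $v_1,\dots,v_m$ has $d=m$, but $s_{m+1}$ vanishes on matrices over it. In characteristic $p>0$, substitute matrix units into $f_{a,r}$. If $a>(p-1)n^2$, some matrix unit occurs $p$ times among the $A_i$, and by \eqref{eq:c} the value is divisible by $p!$; if $r>n^2$, two $B_j$ coincide. So $s_k$ is an identity of $M_nE^m$ for $k>pn^2$, whatever $m$ is.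
\end{remark}

\section{A generating function and two parity reductions}\label{sec:tools}

A symmetric multilinear function is a coefficient of a polynomial in $\sum t_iA_i$ with commuting $t_i$, and an alternating one is a coefficient of a polynomial in $\sum\theta_jB_j$ with anticommuting $\theta_j$. The remaining sign in \eqref{eq:c} depends only on the parity of the number of $B$-letters to the left of each $A$-letter, so runs of $A$-letters sum alternately to $(1-A)^{-1}$ and $(1+A)^{-1}$.

\begin{lemma}\label{lem:gen}
Let $A_1,\dots,A_a,B_1,\dots,B_r\in M_n(R)$, let $\mathcal S=R[[t_1,\dots,t_a]]$ and let $\Lambda$ be the Grassmann algebra over $\mathcal S$ on $\theta_1,\dots,\theta_r$. Put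
\[
A=\sum_it_iA_i,\quad B=\sum_j\theta_jB_j,\quad h=(1-A)^{-1}=\sum_{l\ge0}A^l,\quad g=(1+A)^{-1}=\sum_{l\ge0}(-A)^l,
\]
and let $D_i=h$ for even $i$ and $D_i=g$ for odd $i$. Then $f_{a,r}(A_1,\dots,A_a;B_1,\dots,B_r)$ is the coefficient of $t_1\cdots t_a\,\theta_1\cdots\theta_r$ in
\[
D_0BD_1BD_2\cdots BD_r=hBgBh\cdots BD_r .
\]
\end{lemma}

\begin{proof}
Expand $D_i=\sum_l((-1)^iA)^l$ and then every factor $A$ and $B$. The terms that contribute to the coefficient are the words in which each $A_i$ and each $B_j$ occurs exactly once, and each such word arises once. An $A$-letter taken from $D_i$ has $i$ letters $B$ to its left and carries the sign $(-1)^i$. Sorting the $\theta_j$ into increasing order gives the sign of the order of the $B$-letters. The total sign is \eqref{eq:c}.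
\end{proof}

The next two lemmas move between neighboring pairs $(a,r)$. The first explains why odd $a$ is special: it makes the signs compatible with the cyclic symmetry of the trace.

\begin{lemma}\label{lem:rot}
Let $a$ be odd, $r$ even and $k=a+r$. Then
\[
\operatorname{tr}f_{a,r}(A_1,\dots,A_a;B_1,\dots,B_r)=k\operatorname{tr}\bigl(A_1\,f_{a-1,r}(A_2,\dots,A_a;B_1,\dots,B_r)\bigr),
\]
and for $r\ge2$ this also equals $k\operatorname{tr}\bigl(B_r\,f_{a,r-1}(A_1,\dots,A_a;B_1,\dots,B_{r-1})\bigr)$. Consequently $f_{a-1,r}$ vanishes on $M_n$ if and only if $\operatorname{tr}f_{a,r}$ does, and for $r\ge2$ if and only if $f_{a,r-1}$ does.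
\end{lemma}

\begin{proof}
Move the first letter of a word of length $k$ to the end. This is a $k$-cycle with $k$ odd, so $\operatorname{sgn}$ is unchanged. The subword of $A$-letters is either unchanged or rotated by an $a$-cycle with $a$ odd, so $\operatorname{sgn}_a$ is unchanged. Thus $c(\pi)$ and the trace of the word are constant on each rotation class. A class has $k$ words, and exactly one of them begins with a prescribed letter. The letter $A_1$ in first position creates no inversion, which gives the first formula. The letter $B_r$, which has the largest index, creates $k-1$ inversions in first position, an even number, which gives the second. For the last sentence, $k\neq0$ in $R$, and a matrix $F$ with $\operatorname{tr}(ZF)=0$ for all $Z$ is zero, since $\operatorname{tr}(E_{qp}F)=F_{pq}$.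
\end{proof}

\begin{lemma}\label{lem:unit}
If $r\ge1$ and $a+r$ is odd, then
\[
f_{a,r}(A_1,\dots,A_a;B_1,\dots,B_{r-1},1)=f_{a,r-1}(A_1,\dots,A_a;B_1,\dots,B_{r-1}).
\]
\end{lemma}

\begin{proof}
Each word of length $a+r-1$ arises by deleting the letter $B_r=1$ from $a+r$ longer words. As $B_r$ has the largest index, inserting it with $i$ letters to its right multiplies the sign by $(-1)^i$, and $\sum_{i=0}^{a+r-1}(-1)^i=1$.
\end{proof}

These lemmas reduce Theorem~\ref{thm:class} to two statements.

\begin{proposition}\label{prop:V}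
If $n\ge2$ and $r\ge4n-4$, then $f_{a,r}$ vanishes on $M_n$ for every $a\geq0$.
\end{proposition}

\begin{proposition}\label{prop:N}
If $n\ge2$, $a\ge2$ is even and $r\le4n-6$ is even, then $f_{a,r}$ does not vanish on $M_n$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:class} from Propositions~\ref{prop:V} and~\ref{prop:N}]
For $r\ge4n-4$ use Proposition~\ref{prop:V}. If $a$ is odd, $f_{a,4n-5}$ vanishes by Lemma~\ref{lem:rot} because $f_{a-1,4n-4}$ does. In the remaining cases we show nonvanishing. Let $a\ge2$ be even and $r\le4n-5$. For even $r$ we have $r\le 4n-6$ and Proposition~\ref{prop:N} applies; for odd $r$ it applies to $f_{a,r-1}$, and Lemma~\ref{lem:unit} passes to $f_{a,r}$. Let $a\ge3$ be odd and $r\le4n-6$. For even $r$, the polynomial $f_{a-1,r}$ does not vanish, so $\operatorname{tr}f_{a,r}$ does not vanish by Lemma~\ref{lem:rot}. For odd $r$, the number $r+1\le4n-6$ is even and $f_{a-1,r+1}$ does not vanish, so $f_{a,r}$ does not vanish, again by Lemma~\ref{lem:rot}.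
\end{proof}

\section{Matrices with odd entries, and the case $n=2$}\label{sec:odd}

For $r\ge4n-4$ the product in Lemma~\ref{lem:gen} begins with $(hBgB)^{2n-2}$. So Proposition~\ref{prop:V} is a consequence of the following statement, in which the special form of $g$, $h$ and $B$ is forgotten.

\begin{proposition}\label{prop:nil}
Let $\mathcal S$ be a commutative $R$-algebra, $\Lambda=\Lambda_0\oplus\Lambda_1$ a Grassmann algebra over $\mathcal S$, and $n\ge2$. Let $B$ be an $n\times n$ matrix with entries in $\Lambda_1$ and $g,h\in GL_n(\mathcal S)$. Then $(hBgB)^{2n-2}=0$.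
\end{proposition}

We keep this setting until the end of Section~\ref{sec:crosses} and call a matrix \emph{odd} if its entries lie in $\Lambda_1$. A product of two odd matrices has entries in the commutative $\mathbb Q$-algebra $\Lambda_0$, so ordinary linear algebra applies to it. We recall what is needed. Let $X,X'$ be $n\times n$ matrices over a commutative $\mathbb Q$-algebra. The adjugate has entries $\operatorname{adj}(X)_{ji}=(-1)^{i+j}\det X^{(i,j)}$, where $X^{(i,j)}$ is $X$ with row $i$ and column $j$ deleted; it satisfies $X\operatorname{adj}(X)=\det(X)\cdot1$ and $\operatorname{adj}(XX')=\operatorname{adj}(X')\operatorname{adj}(X)$. If $e_i(X)$ is the sum of the principal $i\times i$ minors, then $e_n(X)=\det X$, $e_{n-1}(X)=\operatorname{tr}\operatorname{adj}X$, and in power series in $\lambda$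
\begin{equation}\label{eq:newton}
\sum_{i=0}^n(-\lambda)^ie_i(X)=\det(1-\lambda X)=\exp\Bigl(-\sum_{j\ge1}\frac{\lambda^j}{j}\operatorname{tr}X^j\Bigr).
\end{equation}
The second equality is a form of Newton's formulas.

What is new for odd matrices $U,V$ is that the trace is anti-cyclic: $\operatorname{tr}(UV)=\sum U_{ij}V_{ji}=-\sum V_{ji}U_{ij}=-\operatorname{tr}(VU)$.

\begin{lemma}\label{lem:recip}
Let $U,V$ be odd $n\times n$ matrices. Then
\begin{enumerate}
\item[(i)] $\det(1-\lambda UV)\det(1-\lambda VU)=1$;
\item[(ii)] $e_i(U^2)=0$ for $1\le i\le n$;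
\item[(iii)] $\det(UgU)=0$ for $g\in GL_n(\mathcal S)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $j\ge1$ the matrix $V(UV)^{j-1}$ is odd, so $\operatorname{tr}(UV)^j=-\operatorname{tr}\bigl(V(UV)^{j-1}U\bigr)=-\operatorname{tr}(VU)^j$, and (i) follows from \eqref{eq:newton}. For $V=U$ this says $\operatorname{tr}U^{2j}=0$, so $\det(1-\lambda U^2)=1$, which is (ii). Finally $\det(g)\det(UgU)=\det((gU)^2)=0$ by (ii), and $\det g$ is a unit.
\end{proof}

The model for our argument is the case $g=h=1$, which corresponds to $a=0$. By (ii) and the Cayley--Hamilton theorem $(B^2)^n=0$, and for $B=\sum_{j=1}^{2n}\theta_jB_j$ the coefficient of $\theta_1\cdots\theta_{2n}$ in $B^{2n}$ is $s_{2n}(B_1,\dots,B_{2n})$: this is the upper bound in the Amitsur--Levitzki theorem. For $g\ne h$ the matrix $hBgB$ is a product of two different odd matrices, its traces need not vanish, and only the weaker relation (i) survives. We first see what replaces the vanishing of traces when $n=2$.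

One device is used for all $n\geq 2$. Let $x,x',y,y'\in R^n$ be column vectors with $x,x'$ independent and $y,y'$ independent. Choose $Q\in GL_n(R)$ with first columns $x,x'$ and $P\in GL_n(R)$ with first rows $y^T,y'^T$, and put $\tilde B=PBQ$, again an odd matrix. Then $Bx=P^{-1}\tilde Be_1$ and $y^TB=e_1^T\tilde BQ^{-1}$, and the same holds for $x',y',e_2$. Hence
\begin{equation}\label{eq:basis}
B\,xy^TB=P^{-1}\,\tilde BE_{11}\tilde B\,Q^{-1},\qquad B\,x'y'^TB=P^{-1}\,\tilde BE_{22}\tilde B\,Q^{-1}.
\end{equation}
Two rank-one matrices in general position may thus be replaced by $E_{11}$ and $E_{22}$.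

\begin{proof}[Proof of Proposition~\ref{prop:nil} for $n=2$]
Let $Y=hBgB$. By Lemma~\ref{lem:recip}(iii), $\det Y=0$, so the Cayley--Hamilton theorem gives $Y^2=(\operatorname{tr}Y)Y$. To express this product, put $\omega(G,M)=\operatorname{tr}(BGBM)$ for $G,M\in M_2(\mathcal S)$. This form is bilinear, and it is skew because $BG$ and $BM$ are odd. The $(p,q)$ entry of $(\operatorname{tr}Y)Y$ is
\[
\operatorname{tr}(Y)\operatorname{tr}(E_{qp}Y)=\omega(g,h)\,\omega(g,E_{qp}h)=\omega(h,g)\,\omega(E_{qp}h,g).
\]
So it suffices to prove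
\begin{equation}\label{eq:omega}
\omega(G,M)\,\omega(G',M)=0\qquad\text{for all }G,G',M\in M_2(\mathcal S).
\end{equation}
The left side is bilinear in $(G,G')$. Let $G$ run through the basis $xy^T$ with $x,y\in\{e_1,e_2\}$ and $G'$ through the basis $x'y'^T$ with $x',y'\in\{e_1+e_2,e_1-e_2\}$. Then \eqref{eq:basis} always applies and reduces \eqref{eq:omega} to $G=E_{11}$, $G'=E_{22}$, with $\tilde B$ and $Q^{-1}MP^{-1}$ in place of $B$ and $M$. Now $\omega(E_{ss},M)=\sum_{i,j}B_{is}B_{sj}M_{ji}$, and $B_{ss}^2=0$, so
\begin{align*}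
\omega(E_{11},M)&=M_{21}B_{11}B_{12}+M_{12}B_{21}B_{11}+M_{22}B_{21}B_{12},\\
\omega(E_{22},M)&=M_{21}B_{12}B_{22}+M_{12}B_{22}B_{21}+M_{11}B_{12}B_{21}.
\end{align*}
Seven of the nine products repeat $B_{12}$ or $B_{21}$. The other two add up to
\[
M_{12}M_{21}\,(B_{11}B_{12}B_{22}B_{21}+B_{21}B_{11}B_{12}B_{22})=0,
\]
because moving $B_{21}$ past three odd factors changes the sign.
\end{proof}

The proof had three steps: express the critical power of $Y$ as a product of two traces, reduce to rank-one matrices, and cancel two monomials. For general $n$ the first step needs Lemma~\ref{lem:recip}(i) in place of the Cayley--Hamilton theorem, the second needs an argument because the traces are no longer linear in $G$, and the third is the same cancellation.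

\section{The resolvent of $hBgB$ is a polynomial}\label{sec:resolvent}

Let $Y=hBgB$ and $Y'=gBhB$. Lemma~\ref{lem:recip}(i) with $U=hB$, $V=gB$ says that the inverse of $\det(1-\lambda Y)$ is the polynomial $\det(1-\lambda Y')$. Therefore
\begin{equation}\label{eq:resolvent}
\sum_{j\ge0}\lambda^jY^j=(1-\lambda Y)^{-1}=\det(1-\lambda Y')\,\operatorname{adj}(1-\lambda Y).
\end{equation}
The entries of $\operatorname{adj}(1-\lambda Y)$ are $(n-1)\times(n-1)$ minors, so this factor has degree at most $n-1$ in $\lambda$, and its coefficient of $\lambda^{n-1}$ is $(-1)^{n-1}\operatorname{adj}Y$. The right side of \eqref{eq:resolvent} has degree at most $2n-1$, which already gives $Y^{2n}=0$. The coefficient of $\lambda^n$ in $\det(1-\lambda Y')$ is $\pm\det(g)\det(BhB)=0$ by Lemma~\ref{lem:recip}(iii), so the degree is at most $2n-2$ and $Y^{2n-1}=0$. The coefficient of $\lambda^{n-1}$ in $\det(1-\lambda Y')$ is $(-1)^{n-1}\operatorname{tr}\operatorname{adj}Y'$. Comparing coefficients of $\lambda^{2n-2}$ gives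
\begin{equation}\label{eq:top}
Y^{2n-2}=\operatorname{adj}(Y)\operatorname{tr}\operatorname{adj}(Y')=\operatorname{adj}(BgB)\operatorname{adj}(h)\cdot\operatorname{tr}\bigl(\operatorname{adj}(BhB)\operatorname{adj}(g)\bigr).
\end{equation}
The last step, from $2n-1$ to $2n-2$, is the substantial one. Formula \eqref{eq:top} tells us which quantities to study: for $G,M\in M_n(\mathcal S)$ put
\[
\varphi_G(M)=\operatorname{tr}\bigl(\operatorname{adj}(BGB)\,M\bigr)\in\Lambda_0 .
\]
It is linear in $M$ and homogeneous of degree $n-1$ in $G$. For $n=2$, where $\operatorname{adj}X=\operatorname{tr}X-X$, we have $\varphi_G(M)=\omega(G,\operatorname{adj}M)$, so the following lemma generalizes \eqref{eq:omega}.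

\begin{lemma}\label{lem:cof}
Let $n\ge2$. For all $G,G',M,M'\in M_n(\mathcal S)$ we have $\varphi_G(M)\varphi_{G'}(M)=0$, and hence
\[
\varphi_G(M)\varphi_{G'}(M')+\varphi_G(M')\varphi_{G'}(M)=0 .
\]
\end{lemma}

The second formula follows from the first applied to $M+M'$, $M$ and $M'$. We prove the first in Section~\ref{sec:crosses}.

\begin{proof}[Proof of Proposition~\ref{prop:nil}]
By \eqref{eq:top} the $(p,q)$ entry of $Y^{2n-2}$ is $\varphi_g(M)\,\varphi_h(\operatorname{adj}g)$ with $M=\operatorname{adj}(h)E_{qp}$. Lemma~\ref{lem:cof} exchanges the arguments: the entry equals $-\varphi_g(\operatorname{adj}g)\,\varphi_h(M)$. The point of the exchange is that the first factor now involves $g$ alone, so the vanishing of traces from the case $g=h$ is available: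
\[
\varphi_g(\operatorname{adj}g)=\operatorname{tr}\bigl(\operatorname{adj}(BgB)\operatorname{adj}(g)\bigr)=\operatorname{tr}\operatorname{adj}\bigl((gB)^2\bigr)=e_{n-1}\bigl((gB)^2\bigr)=0
\]
by Lemma~\ref{lem:recip}(ii), since $n-1\ge1$.
\end{proof}

The hypothesis $n\ge2$ enters in the last line and in \eqref{eq:basis}; for $n=1$ the proposition would assert $1=0$. Invertibility of $h$ was used only through Lemma~\ref{lem:recip}(iii).

\section{Rank-one matrices and two crosses}\label{sec:crosses}

It remains to prove $\varphi_G(M)\varphi_{G'}(M)=0$. The entries of $\operatorname{adj}(BGB)$ are minors of size $n-1$, so linearity does not reduce the claim to $G$ of rank one. If $B$ had commuting entries, no such reduction could exist: for $n\geq3$ these minors would vanish for all $G$ of rank one, but not, say, for $B=G=1$. For odd $B$ the signs are reversed. The minors of $BGB$ depend on $G$ through permanents, and these can be read off from rank-one matrices.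

\begin{lemma}\label{lem:rankone}
Let $1\le p\le n$ and $G\in M_n(\mathcal S)$, and let $x,y$ be columns of commuting indeterminates. There is an $\mathcal S$-linear map $\ell_G$ from the polynomials of bidegree $(p,p)$ in $x,y$ over $\mathcal S$ to $\mathcal S$ whose $\Lambda$-linear extension sends every $p\times p$ minor of $B\,xy^TB$ to the corresponding minor of $BGB$.
\end{lemma}

\begin{proof}
Fix rows $i_1<\dots<i_p$ and columns $j_1<\dots<j_p$. For odd elements, $\prod_{t=1}^p(b_tc_t)=\epsilon\, b_1\cdots b_p\,c_1\cdots c_p$ with $\epsilon=(-1)^{p(p-1)/2}$. Since $(BGB)_{ij}=\sum_{k,l}B_{ik}G_{kl}B_{lj}$, the minor of $BGB$ is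
\[
\sum_{k,l\in\{1,\dots,n\}^p}\ \prod_tG_{k_tl_t}\sum_{\sigma\in\mathfrak S_p}\operatorname{sgn}(\sigma)\prod_t\bigl(B_{i_tk_t}B_{l_tj_{\sigma(t)}}\bigr)=\epsilon\sum_{k,l}\Bigl(\prod_tG_{k_tl_t}\Bigr)U_kV_l,
\]
where $U_k=\prod_tB_{i_tk_t}$ and $V_l=\sum_\sigma\operatorname{sgn}(\sigma)\prod_tB_{l_tj_{\sigma(t)}}$, with products ordered by increasing $t$. The element $V_l$ is symmetric in $l_1,\dots,l_p$: for $\tau\in\mathfrak S_p$, reordering the odd factors gives $\prod_tB_{l_{\tau(t)}j_{\sigma(t)}}=\operatorname{sgn}(\tau)\prod_tB_{l_tj_{\sigma\tau^{-1}(t)}}$, and $\operatorname{sgn}(\sigma)\operatorname{sgn}(\tau)=\operatorname{sgn}(\sigma\tau^{-1})$. Replacing the summation index $l$ by $l\circ\tau$ and averaging over $\tau$, we find that the minor equals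
\[
\epsilon\sum_{k,l}\Bigl(\frac1{p!}\sum_{\tau\in\mathfrak S_p}\prod_tG_{k_tl_{\tau(t)}}\Bigr)U_kV_l .
\]
For $xy^T$ in place of $G$ it equals $\epsilon\sum_{k,l}x_{k_1}\cdots x_{k_p}y_{l_1}\cdots y_{l_p}U_kV_l$. Define
\[
\ell_G(x_{k_1}\cdots x_{k_p}y_{l_1}\cdots y_{l_p})=\frac1{p!}\sum_{\tau\in\mathfrak S_p}\prod_tG_{k_tl_{\tau(t)}} .
\]
The right side is symmetric in the $k_t$ and in the $l_t$, so it depends only on the monomial; it does not depend on the chosen rows and columns.
\end{proof}

Minors of $B\,xy^TB$ are explicit. For odd elements $b_i,c_j$, the minor of the matrix $(b_ic_j)$ on rows $i_1<\dots<i_p$ and columns $j_1<\dots<j_p$ is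
\begin{equation}\label{eq:minor}
\sum_\sigma\operatorname{sgn}(\sigma)\prod_t\bigl(b_{i_t}c_{j_{\sigma(t)}}\bigr)=p!\prod_t\bigl(b_{i_t}c_{j_t}\bigr),
\end{equation}
because each term equals $\epsilon\, b_{i_1}\cdots b_{i_p}\cdot\operatorname{sgn}(\sigma)c_{j_{\sigma(1)}}\cdots c_{j_{\sigma(p)}}=\epsilon\, b_{i_1}\cdots b_{i_p}c_{j_1}\cdots c_{j_p}$.

\begin{proof}[Proof of Lemma~\ref{lem:cof}]
\emph{Reduction to rank one.} Fix $M$ and let $x,y,x',y'$ be columns of commuting indeterminates. Put
\[
\Phi=\varphi_{xy^T}(M)\,\varphi_{x'y'^T}(M)\in\Lambda[x,y,x',y'].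
\]
The first factor is an $\mathcal S$-linear combination of minors of size $p=n-1$ of $B\,xy^TB$, and the second is the same combination for $B\,x'y'^TB$. Apply $\ell_G$ to the monomials in $x,y$ and $\ell_{G'}$ to the monomials in $x',y'$, and extend $\Lambda$-linearly. By Lemma~\ref{lem:rankone} this map sends $\Phi$ to $\varphi_G(M)\varphi_{G'}(M)$, so it suffices to prove $\Phi=0$.

\emph{Reduction to $E_{11}$ and $E_{22}$.} Write $\Phi$ in a basis of $\Lambda$ over $R$; its coordinates are polynomials over $R$. Since $R$ is infinite, such a polynomial is zero if it vanishes at all points of $R^{4n}$ where $\delta=(x_1x'_2-x_2x'_1)(y_1y'_2-y_2y'_1)\neq0$: its product with $\delta$ vanishes everywhere. At such a point \eqref{eq:basis} applies, and the product rule for adjugates gives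
\[
\varphi_{xy^T}(M)=\operatorname{tr}\bigl(\operatorname{adj}(\tilde BE_{11}\tilde B)\tilde M\bigr),\qquad\varphi_{x'y'^T}(M)=\operatorname{tr}\bigl(\operatorname{adj}(\tilde BE_{22}\tilde B)\tilde M\bigr)
\]
with the same matrix $\tilde M=\operatorname{adj}(P^{-1})M\operatorname{adj}(Q^{-1})$. Dropping the tildes, we must show $\varphi_{E_{11}}(M)\varphi_{E_{22}}(M)=0$ for every odd $B$ and every $M$.

\emph{The crosses.} Let $s\in\{1,2\}$, and let the \emph{cross} $X_s$ be the set of the $2n-1$ positions in row $s$ or column $s$. We have $\varphi_{E_{ss}}(M)=\sum_{i,j}\operatorname{adj}(BE_{ss}B)_{ji}M_{ij}$, and $BE_{ss}B$ has entries $B_{is}B_{sj}$. By \eqref{eq:minor}, the coefficient of $M_{ij}$ is $\pm(n-1)!$ times the product of the entries of column $s$ other than $B_{is}$ and the entries of row $s$ other than $B_{sj}$. If $i\ne s$ and $j\ne s$, the factor $B_{ss}$ occurs twice and the coefficient is $0$. If $i=s$ or $j=s$, then $B_{ss}$ occurs at most once, and the factors are the entries at all positions of $X_s$ except $(i,j)$.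

The crosses $X_1$ and $X_2$ share exactly the positions $(1,2)$ and $(2,1)$. In the product of a term of $\varphi_{E_{11}}(M)$ omitting $(i,j)$ and a term of $\varphi_{E_{22}}(M)$ omitting $(i',j')$, a shared entry is repeated unless $\{(i,j),(i',j')\}=\{(1,2),(2,1)\}$. So only the terms with $M_{12}$ and $M_{21}$ matter. For $M_{12}$ the minor has rows $2,3,\dots,n$ and columns $1,3,\dots,n$; for $M_{21}$ it has rows $1,3,\dots,n$ and columns $2,3,\dots,n$; the cofactor sign is $-1$ in both cases. With the even elements $\Pi_s=\prod_{t\ge3}(B_{ts}B_{st})$, formula \eqref{eq:minor} gives for these terms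
\begin{align*}
s=1:&\quad-(n-1)!\,\Pi_1\,(M_{12}B_{21}B_{11}+M_{21}B_{11}B_{12}),\\
s=2:&\quad-(n-1)!\,\Pi_2\,(M_{12}B_{22}B_{21}+M_{21}B_{12}B_{22}).
\end{align*}
Therefore
\[
\varphi_{E_{11}}(M)\varphi_{E_{22}}(M)=(n-1)!^2\,\Pi_1\Pi_2\,M_{12}M_{21}\,(B_{21}B_{11}B_{12}B_{22}+B_{11}B_{12}B_{22}B_{21}),
\]
and the bracket is zero, as in the case $n=2$.
\end{proof}

This completes the proof of Propositions~\ref{prop:nil} and~\ref{prop:V}. It also locates the threshold: $X_1\cup X_2$ has $2(2n-1)-2=4n-4$ positions, the product $\varphi_{E_{11}}(M)\varphi_{E_{22}}(M)$ has degree $4n-4$ in the entries of $B$, and so it can only be a multiple of the product of all entries in the two crosses. The multiple is the sum of two opposite terms.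

\section{Nonvanishing: signed Eulerian trails}\label{sec:trails}

We prove Proposition~\ref{prop:N} by induction on $n$. Adding a row and a column raises $r$ by two at no cost.

\begin{lemma}\label{lem:border}
Let $n\ge2$ and $a+r\ge1$. If $f_{a,r}$ does not vanish on $M_{n-1}$, then $f_{a,r}$ and $f_{a,r+2}$ do not vanish on $M_n$.
\end{lemma}

\begin{proof}
Embed $M_{n-1}(R)$ in $M_n(R)$ as the upper left corner; this gives the claim for $f_{a,r}$. Let $A_i,B_j\in M_{n-1}(R)$ be such that $F=f_{a,r}(A_1,\dots,A_a;B_1,\dots,B_r)$ has $F_{pq}\ne0$, and take $B_{r+1}=E_{np}$, $B_{r+2}=E_{qn}$. Only $B_{r+1}$ has a nonzero last row and only $B_{r+2}$ has a nonzero last column, so a word contributes to the $(n,n)$ entry of $f_{a,r+2}$ only if it begins with $B_{r+1}$ and ends with $B_{r+2}$. The letter $B_{r+1}$ then creates $a+r$ inversions and $B_{r+2}$ none, so the entry is $(-1)^{a+r}F_{pq}$.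
\end{proof}

The bound $4n-6$ grows by four with $n$, so the top value $r=4n-6$ needs its own example for each $n\ge3$. We substitute matrix units. Let $\epsilon_1,\dots,\epsilon_r$ be the edges of a directed graph whose vertices index the rows and columns, and let $B_j=E_{yy'}$ if $\epsilon_j$ goes from $y$ to $y'$. Fix vertices $u\ne w$ and let $A_1=\dots=A_a=E_{ww}$. A product of all $B_j$ in some order has a nonzero $(u,u)$ entry exactly when the edges in this order form a closed \emph{Eulerian trail} from $u$, that is, a walk $u=y_0,y_1,\dots,y_r=u$ that uses each edge once. The \emph{sign} of the trail is the sign of the order of its edges. Call a visit $y_i=w$ \emph{even} or \emph{odd} according to the parity of $i$, and let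
\[
F(\eta,\gamma)=\sum_{\text{trails}}\operatorname{sign}\cdot\,\eta^{\#\text{even visits to }w}\,\gamma^{\#\text{odd visits to }w}\in\mathbb Z[\eta,\gamma].
\]
In Lemma~\ref{lem:gen} we have $A=tE_{ww}$ with $t=t_1+\dots+t_a$, so $h$ and $g$ are diagonal, with $(w,w)$ entries $(1-t)^{-1}$ and $(1+t)^{-1}$ and all other diagonal entries $1$. The coefficient of $t_1\cdots t_a$ in $t^l$ is $a!$ for $l=a$ and $0$ otherwise. Hence
\begin{equation}\label{eq:trail}
f_{a,r}(E_{ww},\dots,E_{ww};B_1,\dots,B_r)_{uu}=a!\cdot\text{coefficient of }\tau^a\text{ in }F\bigl((1-\tau)^{-1},(1+\tau)^{-1}\bigr).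
\end{equation}

Section~\ref{sec:crosses} suggests where to look for long nonzero products: among the positions of two crosses. Removing the two diagonal positions leaves $4n-6$ of them, and they form the following graph. Let $n\ge3$ and $N=n-2\ge1$. The graph $H_n$ (Figure~\ref{fig:H}) has vertices $u,w,z_1,\dots,z_N$ and edges
\[
b\colon u\to w,\quad c\colon w\to u,\quad p_i\colon u\to z_i,\quad p_i'\colon z_i\to u,\quad q_i\colon w\to z_i,\quad q_i'\colon z_i\to w
\]
for $1\le i\le N$, numbered in the order $b,c,p_1,p_1',q_1,q_1',p_2,\dots$. It has $4N+2=4n-6$ edges.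

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=latex,every node/.style={font=\small}]
\node[draw,circle] (u) at (0,0) {$u$};
\node[draw,circle] (w) at (5,0) {$w$};
\node[draw,circle] (a) at (2.5,2) {$z_1$};
\node[draw,circle] (d) at (2.5,-2) {$z_2$};
\draw[->] (u) to[bend left=8] node[above] {$b$} (w);
\draw[->] (w) to[bend left=8] node[below] {$c$} (u);
\draw[->] (u) to[bend left=14] node[above left] {$p_1$} (a);
\draw[->] (a) to[bend left=14] node[below right,inner sep=1pt] {$p_1'$} (u);
\draw[->] (w) to[bend left=14] node[below left,inner sep=1pt] {$q_1$} (a);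
\draw[->] (a) to[bend left=14] node[above right] {$q_1'$} (w);
\draw[->] (u) to[bend left=14] node[above right,inner sep=1pt] {$p_2$} (d);
\draw[->] (d) to[bend left=14] node[below left] {$p_2'$} (u);
\draw[->] (w) to[bend left=14] node[below right] {$q_2$} (d);
\draw[->] (d) to[bend left=14] node[above left,inner sep=1pt] {$q_2'$} (w);
\end{tikzpicture}
\caption{The directed graph $H_4$. Its $10$ edges are all edges between distinct vertices that start or end at $u$ or $w$; they correspond to the off-diagonal positions in two rows and the two matching columns of a $4\times4$ matrix.}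
\label{fig:H}
\end{figure}

\begin{example}[$n=3$]\label{ex:H3}
Drop the index $1$. There are six closed Eulerian trails from $u$ in $H_3$:
\[
\begin{array}{c|cccccc}
\text{trail}&pp'\,b\,qq'\,c&b\,qq'\,c\,pp'&b\,qp'\,pq'\,c&b\,c\,pq'\,qp'&pq'\,qp'\,b\,c&pq'\,c\,b\,qp'\\\hline
\text{term}&+\gamma^2&+\gamma^2&-\gamma^2&-\gamma\eta&-\eta\gamma&+\eta^2
\end{array}
\]
So $F=(\eta-\gamma)^2$. It vanishes for $\eta=\gamma=1$, as it must because $s_6$ is an identity of $M_3(R)$. But $\bigl((1-\tau)^{-1}-(1+\tau)^{-1}\bigr)^2=4\tau^2(1-\tau^2)^{-2}=\sum_{l\ge1}4l\,\tau^{2l}$, so by \eqref{eq:trail} the polynomial $f_{a,6}$ takes a value with entry $2a\cdot a!$ on $M_3(R)$ for every even $a\ge2$.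
\end{example}

\begin{lemma}\label{lem:count}
For the graph $H_n$ with $N=n-2\ge1$,
\[
F(\eta,\gamma)=\frac{(N!)^2}{N}\sum_{e=1}^N(\eta^e-\gamma^e)(\eta^{N+1-e}-\gamma^{N+1-e}).
\]
\end{lemma}

\begin{proof}
\emph{Signs.} A trail passes through $z_i$ twice, entering by $p_i$ or $q_i$ and leaving at once by $p_i'$ or $q_i'$. Either it contains the consecutive pairs $p_ip_i'$ and $q_iq_i'$, which are loops at $u$ and at $w$ (type 1), or it contains $p_iq_i'$ and $q_ip_i'$, which lead from $u$ to $w$ and from $w$ to $u$ (type 2). Moving a pair of consecutive edges does not change the sign, and $p_iq_i'q_ip_i'$ differs from $p_ip_i'q_iq_i'$ by one transposition. So a trail with $j$ indices of type 2 has sign $(-1)^j$ if $b$ precedes $c$, and $-(-1)^j$ otherwise.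

\emph{Shape of a trail.} Fix the set of indices of type 2, of size $j$, in one of $\binom Nj$ ways. There are $j+1$ \emph{ups} from $u$ to $w$ ($b$ and $j$ pairs), $j+1$ \emph{downs} ($c$ and $j$ pairs), and $N-j$ loops at each of $u$ and $w$. Ups and downs alternate, so the trail reads
\[
U_0,\ \mathrm{up}_1,\ W_1,\ \mathrm{down}_1,\ U_1,\ \dots,\ \mathrm{up}_{j+1},\ W_{j+1},\ \mathrm{down}_{j+1},\ U_{j+1},
\]
where each block $U_i$ or $W_i$ is a possibly empty sequence of loops at $u$ or $w$. The trail is determined by the following independent choices: the positions $b=\mathrm{up}_\beta$ and $c=\mathrm{down}_\kappa$ with $1\le\beta,\kappa\le j+1$; the orders of the other ups and downs, in $(j!)^2$ ways; an order of the loops at $u$ and its division into $j+2$ blocks, in $(N-j)!\binom{N+1}{j+1}$ ways; an order of the loops at $w$, in $(N-j)!$ ways; and the sizes $l_1,\dots,l_{j+1}\ge0$ of the blocks $W_i$, with sum $N-j$. The block $W_i$ accounts for $l_i+1$ visits to $w$, so these numbers form a composition of $N+1$ into $j+1$ positive parts. Since $\binom Nj^2(j!)^2((N-j)!)^2=(N!)^2$,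 the choices other than $\beta,\kappa$ and $(l_i)$ contribute the factor $(N!)^2\binom{N+1}{j+1}/\binom Nj$.

\emph{Parities.} Only $b$ and $c$ have odd length. So all visits in $W_i$ have the same parity, and they are odd exactly when one of $b,c$ but not the other comes before $W_i$. Now $b$ comes before $W_i$ if and only if $\beta\le i$, and $c$ does if and only if $\kappa<i$; also $b$ precedes $c$ if and only if $\beta\le\kappa$. Let $\mu$ be the number of odd blocks. If $\beta\le\kappa$, the odd blocks are those with $\beta\le i\le\kappa$, so $\mu=\kappa-\beta+1$, and each $\mu\in\{1,\dots,j+1\}$ comes from $j+2-\mu$ pairs $(\beta,\kappa)$. If $\kappa<\beta$, they are those with $\kappa<i<\beta$, so $\mu=\beta-\kappa-1$, and each $\mu\in\{0,\dots,j\}$ comes from $j-\mu$ pairs. Counting the second kind negatively, the signed number of pairs with given $\mu$ is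
\[
\nu_{j,0}=-j,\qquad\nu_{j,\mu}=2\quad(1\le\mu\le j),\qquad\nu_{j,j+1}=1 .
\]

\emph{Coefficients.} Let $C(e,i)$ be the number of compositions of $e$ into $i$ positive parts: $C(e,i)=\binom{e-1}{i-1}$ for $e,i\ge1$, $C(0,0)=1$, and $C(e,i)=0$ if exactly one of $e,i$ is $0$. For $e+e'=N+1$ the coefficient of $\eta^e\gamma^{e'}$ in $F/(N!)^2$ is
\[
\sum_{j=0}^N(-1)^j\frac{\binom{N+1}{j+1}}{\binom Nj}\sum_{\mu=0}^{j+1}\nu_{j,\mu}\,C(e,j+1-\mu)\,C(e',\mu).
\]
We need two sums. With $i=j+1$, the identities $\sum_{i\ge0}(-1)^i\binom{N+1}i=0$ and $\sum_{i\ge0}(-1)^i\,i\binom{N+1}i=0$ (the latter because $N+1\ge2$) give, after removing the terms with $i=0$,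
\[
\sum_{j=0}^N(-1)^j\binom{N+1}{j+1}=1,\qquad\sum_{j=0}^N(-1)^j(j+1)\binom{N+1}{j+1}=0,
\]
and by subtraction $\sum_{j}(-1)^jj\binom{N+1}{j+1}=-1$. If $e=0$, only $\mu=j+1$ contributes, the inner sum is $C(N+1,j+1)=\binom Nj$, and the coefficient is $1$. If $e'=0$, only $\mu=0$ contributes, the inner sum is $-j\binom Nj$, and the coefficient is $1$. If $e,e'\ge1$, only $1\le\mu\le j$ contributes, and by Vandermonde's identity the inner sum is
\[
2\sum_{\mu=1}^j\binom{e-1}{j-\mu}\binom{e'-1}{\mu-1}=2\binom{N-1}{j-1}=\frac{2j}N\binom Nj ,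
\]
so the coefficient is $-2/N$. Thus $F/(N!)^2=\eta^{N+1}+\gamma^{N+1}-\frac2N\sum_{e=1}^N\eta^e\gamma^{N+1-e}$, and expanding the products in the statement gives the same polynomial.
\end{proof}

The factored form shows that no cancellation occurs after the substitution in \eqref{eq:trail}.

\begin{proof}[Proof of Proposition~\ref{prop:N}]
Fix an even $a\ge2$. On $M_1$ we have $f_{a,0}(1,\dots,1)=a!\ne0$, so by Lemma~\ref{lem:border} neither $f_{a,0}$ nor $f_{a,2}$ vanishes on $M_2$. This is the case $n=2$. Let $n\ge3$. By induction $f_{a,r}$ does not vanish on $M_{n-1}$ for even $r\le4n-10$, and Lemma~\ref{lem:border} gives the claim on $M_n$ for even $r\le4n-8$. For $r=4n-6$ use $H_n$. For $e\ge1$,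
\[
(1-\tau)^{-e}-(1+\tau)^{-e}=2\sum_{l\text{ odd}}\binom{e+l-1}l\tau^l
\]
has a positive coefficient at every odd power of $\tau$ and no other terms. A product of two such series has a positive coefficient at $\tau^a$, since its terms are nonnegative and $a=1+(a-1)$. By Lemma~\ref{lem:count} and \eqref{eq:trail}, an entry of a value of $f_{a,4n-6}$ on $M_n(R)$ is a positive integer, which is nonzero in $R$.
\end{proof}

With Propositions~\ref{prop:V} and~\ref{prop:N}, Theorem~\ref{thm:class} is proved, and with it Theorems~\ref{thm:super} and~\ref{thm:main}. The exponent in Proposition~\ref{prop:nil} cannot be lowered: for $r=4n-6$ the product in Lemma~\ref{lem:gen} is $(hBgB)^{2n-3}h$, and it is nonzero for suitable matrices by Proposition~\ref{prop:N}.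

\begin{thebibliography}{9}
\bibitem{BM} Barbara Anna Bal\'azs, Szabolcs M\'esz\'aros, \emph{The Minimal Degree Standard Identity on $M_nE^2$ and $M_nE^3$}, arXiv:1901.07085 (2019).
\end{thebibliography}
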